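# Stable commutator length with a corner along an irrational ray

## 1. Boundaries, stable commutator length, and rational cones

Throughout, $[x,y]=xyx^{-1}y^{-1}$, and $x\sim y$ means that $x,y$ are conjugate in the group under discussion.

**Definition 1 (boundaries).** For a group $G$, a real $1$-chain is a finite formal sum $\sum t_ig_i$ with $t_i\in\mathbb R$, $g_i\in G$. The space $B_1(G)$ of $1$-boundaries consists of the chains that are boundaries in the bar complex. It is spanned by the chains $gh-g-h$, and a chain lies in it iff its class in $H_1(G;\mathbb R)$ is zero.

**Example 1.** Let $F=\langle a,b\rangle$ be free, let $\varphi(a)=aab$, $\varphi(b)=ab$, and let $A=F\rtimes_\varphi\langle t\rangle$ with $txt^{-1}=\varphi(x)$. Here $\varphi$ is an automorphism: $\varphi(a)\varphi(b)^{-1}=a$, so $a$, and then $b$, lies in the image, and a surjective endomorphism of $F$ is an automorphism. In $A$ we have $[t,b]=\varphi(b)b^{-1}=a$. So the one-term chain $a$ is a boundary. Also $[t,a]=\varphi(a)a^{-1}=aaba^{-1}$ has homology class $[a]+[b]$, so $b$ is a boundary too.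

**Definition 2 (homogenized boundaries).** $B_1^H(G)$ is the quotient of $B_1(G)$ by the span of all $g^n-ng$ and $g-hgh^{-1}$ with $g,h\in G$, $n\in\mathbb Z$.

**Example 2.** In the quotient $-g$ may be replaced by $g^{-1}$, so $g\tau-\tau$ is the same element as $g\tau+\tau^{-1}$. In Example 1, $aab=tat^{-1}$, so $aab$ and $a$ are the same element of $B_1^H(A)$.

**Definition 3 (scl).** The commutator length $\mathrm{cl}(x)$ of $x\in[G,G]$ is the least number of commutators whose product is $x$. Let $g_1+\dots+g_m$ be a real boundary. Equivalently, the class of $g_1\cdots g_m$ in $H_1(G;\mathbb Z)$ is torsion, and then the set $N$ of $n\ge1$ with $g_1^n\cdots g_m^n\in[G,G]$ is the set of positive multiples of some $k\ge1$. Put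
$$\mathrm{scl}(g_1+\dots+g_m)=\lim_{n\to\infty,\ n\in N}\ \inf_{t_2,\dots,t_m\in G}\frac{\mathrm{cl}\big(g_1^n\,t_2g_2^nt_2^{-1}\cdots t_mg_m^nt_m^{-1}\big)}n .$$
This is homogeneous on rational chains and extends by continuity to a pseudo-norm $\mathrm{scl}$ on $B_1^H(G)$.

**Example 3.** If $G$ is abelian, every product above with $n\in N$ is trivial, so $\mathrm{scl}=0$. In Example 1, $a^n$ is a product of $n$ commutators, so $\mathrm{scl}(a)\le1$.

We compute with surfaces. Let $\Sigma_{g,m}$ be the compact oriented surface of genus $g$ with $m\ge1$ boundary components. It is obtained from a polygon with boundary word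
$$\prod_{i=1}^g[\alpha_i,\beta_i]\cdot\delta_1\cdot\prod_{j=2}^m\rho_j\delta_j\rho_j^{-1}\tag{1}$$
by gluing the sides $\alpha_i,\beta_i,\rho_j$ in pairs. The $\delta_j$ become the boundary components with their boundary orientation. The corners become exactly one vertex on each boundary component.

**Lemma 1 (dictionary).** Let $h_1,\dots,h_m\in G$. Some product $h_1\,t_2h_2t_2^{-1}\cdots t_mh_mt_m^{-1}$ is a product of $g$ commutators iff there is a map $\Sigma_{g,m}\to K(G,1)$ whose boundary components, with boundary orientation, represent the conjugacy classes of $h_1,\dots,h_m$.

*Proof.* By (1), maps with $\delta_j\mapsto h_j$, $\rho_j\mapsto t_j$, $\alpha_i\mapsto x_i$, $\beta_i\mapsto y_i$ extend over the polygon iff $\prod[x_i,y_i]\cdot h_1\prod_{j\ge2} t_jh_jt_j^{-1}=1$, that is, iff $h_1\prod t_jh_jt_j^{-1}$ is the inverse of a product of $g$ commutators. Since $[x,y]^{-1}=[y,x]$, such an inverse is again a product of $g$ commutators. If a map is given, then $\delta_1$ represents a conjugate of $h_1$, and conjugating the whole relation makes it $h_1$. $\square$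

**Lemma 2.** $\mathrm{scl}(gh-g-h)\le\frac12$ for all $g,h\in G$.

*Proof.* Since $h^{-1}\cdot g^{-1}\cdot gh=1$, a pair of pants maps to $K(G,1)$ with boundary representing $h^{-1},g^{-1},gh$. Its fundamental group is free on two boundary generators $\delta_1,\delta_2$, and the third boundary is $(\delta_1\delta_2)^{-1}$. For odd $n$, send $\delta_1,\delta_2$ to one $n$-cycle $\zeta$. The third boundary goes to $\zeta^{-2}$, again an $n$-cycle because $n$ is odd. The corresponding $n$-fold cover is connected with exactly three boundary components, each of degree $n$. It has $\chi=-n$, so $2-2\,\mathrm{genus}-3=-n$ and its genus is $(n-1)/2$. By Lemma 1 the infimum in Definition 3 is at most $(n-1)/2$ for odd $n$. Every $n\ge1$ is in $N$, because $gh\,g^{-1}h^{-1}$ is trivial in $H_1(G;\mathbb Z)$. Divide by $n$ and let $n\to\infty$ through odd numbers. $\square$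

**Definition 4 (PQL).** A finite-dimensional subspace $V$ of $B_1^H(G)$ is rational if finitely many integral chains span it; its rational structure comes from such a spanning set. We say that $\mathrm{scl}$ is piecewise rational linear if every such $V$ is a finite union of rational polyhedral cones on each of which $\mathrm{scl}$ is linear with rational coefficients. The group $G$ is PQL if $\mathrm{scl}$ is piecewise rational linear on $B_1^H(G)$.

**Example 4.** On $\mathbb R^2$ the function $|p-q|$ is piecewise rational linear, with cones $p\ge q$ and $p\le q$. With $g=\frac{1+\sqrt5}2$, the function $|p-gq|$ is not: a finite decomposition into rational cones has a cone containing $(g,1)$ in its interior, because all its boundary rays are rational, and near $(g,1)$ the function is not linear. Abelian groups are PQL, since there $\mathrm{scl}=0$.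

**Definition 5 ($3$-manifold groups).** A $3$-manifold group is the fundamental group of a compact $3$-manifold, possibly with boundary (equivalently, of its interior).

**Example 5.** Let $M$ be the mapping torus of a homeomorphism of the once-holed torus that induces $\begin{pmatrix}2&1\\1&1\end{pmatrix}$ on $H_1$. Then $\pi_1(M)=F\rtimes_{\varphi'}\mathbb Z$, where $\varphi'$ induces this matrix, and so does $\varphi$ of Example 1. Nielsen's theorem says $\ker(\mathrm{Aut}\,F_2\to GL_2(\mathbb Z))=\mathrm{Inn}\,F_2$. So $\varphi'$ and $\varphi$ differ by an inner automorphism, and $\pi_1(M)$ is the group $A$ of Example 1. This $M$ is the figure-eight knot exterior.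

## 2. The PQL property for 3-manifold groups

Danny Calegari's "Stable commutator length is rational in free groups", arXiv:0802.1352 (2008), is the source of the problem. Known results: free groups are PQL; the property passes to supergroups of finite index; and if $M$ is the interior of a compact Seifert-fibered $3$-manifold with non-empty boundary, then $\pi_1(M)$ is PQL. The question is:

*Does every $3$-manifold group have the PQL property?*

The answer is **no**. For $M$ as in Example 5, the group $\pi_1(M)*\mathbb Z$, which is the fundamental group of the boundary connected sum of $M$ with a solid torus, is not PQL. The failure is visible on one rational plane, where $\mathrm{scl}$ has a corner along an irrational ray, as in Example 4.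

## 3. The groups $A*B$ and the plane $V$

**The matrix.** Let $\Phi\in SL_2(\mathbb Z)$ have positive entries. The product of its diagonal entries is at least $2$, so $\operatorname{tr}\Phi\ge3$. A rational root of $x^2-(\operatorname{tr}\Phi)x+1$ would be $\pm1$, forcing trace $\pm2$. So the eigenvalues $\lambda>1$ and $\lambda^{-1}$ are irrational. Let $X,Y:\mathbb R^2\to\mathbb R$ be nonzero linear functionals with
$$X\circ\Phi=\lambda X,\qquad Y\circ\Phi=\lambda^{-1}Y,$$
with $X>0$ on $e_a=(1,0)$ and $e_b=(0,1)$ (Perron–Frobenius). Let $e_+$ be the Perron–Frobenius eigenvector: $\Phi e_+=\lambda e_+$, positive entries. Then $\lambda Y(e_+)=Y(\Phi e_+)=\lambda^{-1}Y(e_+)$, so $Y(e_+)=0$ and $\ker Y=\mathbb Re_+$. Since $e_+$ is a positive combination of $e_a,e_b$, the numbers $Y(e_a),Y(e_b)$ are nonzero of opposite sign.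

$X$ and $Y$ are injective on $\mathbb Z^2$: their kernels are $\Phi$-invariant lines, so a nonzero rational vector in one of them would be an eigenvector with a rational eigenvalue. In particular the ray $\mathbb R_+e_+$ is irrational.

For $\Phi=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ we may take $X=gp+q$, $Y=p-gq$, $e_+=(g,1)$, with $\lambda=g^2$. Indeed $g(2p+q)+(p+q)=(2g+1)p+(g+1)q=g^2(gp+q)$ and $(2p+q)-g(p+q)=(2-g)p+(1-g)q=g^{-2}(p-gq)$.

**Lemma 3.** Some automorphism $\varphi$ of $F=\langle a,b\rangle$ induces $\Phi$ and sends $a,b$ to positive words.

*Proof.* The matrices $R=\begin{pmatrix}1&1\\0&1\end{pmatrix}$ and $L=\begin{pmatrix}1&0\\1&1\end{pmatrix}$ are induced by $(a\mapsto a,\ b\mapsto ab)$ and $(a\mapsto ab,\ b\mapsto b)$. Positive automorphisms compose to positive ones. So it suffices that every $\begin{pmatrix}p&r\\q&s\end{pmatrix}\in SL_2(\mathbb Z)$ with entries $\ge0$ is a product of $R$'s and $L$'s. If $p>r$ and $q<s$, then $1=ps-qr\ge(r+1)(q+1)-qr=r+q+1$, so $r=q=0$ and the matrix is $I$. If $p<r$ and $q>s$, then $ps-qr<0$, impossible. Otherwise one column dominates the other entrywise. Subtracting the dominated column, which is right multiplication by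 $R^{-1}$ or $L^{-1}$, keeps the entries $\ge0$ and lowers their sum, since no column is zero. Induct on the sum. $\square$

Fix $\varphi$, let $A=F\rtimes_\varphi\langle t\rangle$ with $txt^{-1}=\varphi(x)$, let $\mathrm{ab}:F\to\mathbb Z^2$ be the abelianization, and let $h:A\to\mathbb Z$ have $h(F)=0$, $h(t)=1$. Since $\det(\Phi-1)=2-\operatorname{tr}\Phi\ne0$, the image of $F$ in $H_1(A;\mathbb Z)$, which is $\mathbb Z^2/(\Phi-1)\mathbb Z^2$, is finite. Let $B$ be any group with an element $\tau$ of infinite order, and put
$$G=A*B,\qquad c_a=a\tau-\tau,\quad c_b=b\tau-\tau\ \in B_1^H(G),\qquad V=\operatorname{span}(c_a,c_b).$$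
These chains are boundaries because $a,b$ vanish in $H_1(G;\mathbb R)$.

**Theorem 1.** The elements $c_a,c_b$ are linearly independent, and there are $c_1,c_2>0$ such that for all real $p,q\ge0$
$$c_1|Y(p,q)|\ \le\ 2\,\mathrm{scl}(p\,c_a+q\,c_b)-(p+q)\ \le\ c_2|Y(p,q)|.\tag{2}$$
Consequently $V$ has no finite decomposition into rational polyhedral cones on each of which $\mathrm{scl}$ is linear, and $G$ is not PQL.

For $p,q\ge0$ write $E(p,q)=2\,\mathrm{scl}(pc_a+qc_b)-(p+q)$, and identify $(p,q)$ with $pc_a+qc_b$.

*Why (2) and independence refute PQL.* By (2), on the quadrant $E=0$ exactly on $\mathbb R_{\ge0}e_+$, and $E>0$ elsewhere. In a finite decomposition of $V$ into rational cones, $e_+$ lies in some cone $K$. As $e_+$ spans an irrational ray, $K$ is not contained in a line, and $e_+$ is on no boundary ray of $K$, so $e_+$ is interior to $K$. If $\mathrm{scl}$ were linear on $K$, then $E$ would be linear near $e_+$, nonnegative, and zero at $e_+$, hence zero near $e_+$: a contradiction. $\square$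

**Lemma 4.** $c_a$ and $c_b$ are linearly independent in $B_1^H(G)$.

*Proof.* For $n\neq0$, $(a\tau)^n$ is a cyclically reduced word of length $2|n|$ in the free product. Conjugate cyclically reduced words have equal length and, if the length is at least $2$, are cyclic permutations of each other. Since $a\ne a^{-1}$, $(a\tau)^n\sim(a\tau)^m$ only if $n=m$. Since $b^{\pm1}\neq a^{\pm1}$ for all choices of signs, $(b\tau)^n\not\sim(a\tau)^m$ for $(n,m)\ne(0,0)$. Since $\tau^n$ has length at most $1$, and $\tau^n\ne1$ for $n\ne0$, $\tau^n\not\sim(a\tau)^m$ for $(n,m)\ne(0,0)$.

Put $\ell(g)=m/n$ if $g^n\sim(a\tau)^m$ for some $n\ne0$ and $m\in\mathbb Z$, and $\ell(g)=0$ if there are no such $n,m$. If also $g^{n'}\sim(a\tau)^{m'}$, then $(a\tau)^{mn'}\sim g^{nn'}\sim(a\tau)^{m'n}$, so $mn'=m'n$ and $\ell$ is well defined. It is conjugation invariant. Also $\ell(g^k)=k\,\ell(g)$: this is clear if $g^n\sim(a\tau)^m$ with $n\neq 0$ or if $k=0$; and if $g$ has no such $n,m$ and $k\ne0$, then $g^k$ has none either. So the linear extension of $\ell$ descends to $B_1^H(G)$. It has $\ell(c_a)=1-0=1$ and $\ell(c_b)=0-0=0$. Exchanging $a$ and $b$ gives a functional with values $0$ on $c_a$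 and $1$ on $c_b$. $\square$

It remains to prove (2).

## 4. Positive words and the upper bound

We start by hand, with the figure-eight group, writing $\sigma=\mathrm{scl}_G(a)$. Lemma 2 with $g=a$, $h=\tau$ gives $\mathrm{scl}(a\tau-a-\tau)\le\frac12$, so $\mathrm{scl}(c_a)\le\frac12+\sigma$, that is, $E(1,0)\le2\sigma$. Next, use that $aab$ is conjugate to $a$. Three pairs of pants lead from $a\tau,a\tau,b\tau$ to $aab$ and $3\tau$: up to conjugacy join $a\tau$ with $a\tau$ to get $aa\tau^2$, join that with $b\tau$ to get $aab\tau^3$, and split this as $aab\cdot\tau^3$. So $\mathrm{scl}(2c_a+c_b)\le\frac32+\sigma$ and $E(2,1)\le2\sigma$. With $\varphi^2(a)=aabaabab$ the same game gives $E(5,3)\le2\sigma$, then $E(13,8)\le2\sigma$, and so on. The vectors grow while the excess $E$ stays bounded. Their $Y$-values $1,\ 2-g,\ 5-3g,\ 13-8g$ are about $1,\ 0.382,\ 0.146,\ 0.056$. Here is the general argument.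

**Step 1: one positive word.** The purpose is to show, for a positive word $W=x_1\cdots x_k$,
$$\mathrm{scl}\Big(\sum_ix_i\tau-k\tau-W\Big)\le\frac k2.\tag{3}$$
Let $y_j=x_1\cdots x_j\tau^j$, which is conjugate to $\tau^jx_1\cdots x_j$. The product $(\tau^jx_1\cdots x_j)(x_{j+1}\tau)$ is conjugate to $y_{j+1}$. So Lemma 2 gives $\mathrm{scl}(y_{j+1}-y_j-x_{j+1}\tau)\le\frac12$ for $1\le j<k$. Also $\mathrm{scl}(y_k-W-k\tau)\le\frac12$, because $y_k=W\tau^k$ and $\tau^k=k\tau$ in $B_1^H(G)$. The first $k-1$ chains sum to $y_k-\sum_ix_i\tau$, since $y_1=x_1\tau$. Subtracting the last chain leaves $-\sum x_i\tau+W+k\tau$. The triangle inequality gives (3).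

**Step 2: the direction $e_+$.** The purpose is to show $E(e_+)\le0$. Let $W_n=\varphi^n(a)=t^nat^{-n}$, a positive word with letter counts $(p_n,q_n)=\Phi^ne_a$. In $B_1^H(G)$ it equals $a$, a real boundary with $\sigma=\mathrm{scl}_G(a)<\infty$. By (3), $\mathrm{scl}(p_nc_a+q_nc_b)\le\frac12(p_n+q_n)+\sigma$, that is, $E(p_n,q_n)\le2\sigma$. The $e_+$-component of $e_a$ is nonzero because $X(e_a)\neq0$ and $X$ vanishes on the other eigenline. So $p_n+q_n\to\infty$ and $\Phi^ne_a/(p_n+q_n)$ converges to a positive multiple of $e_+$. Divide $E(p_n,q_n)\le 2\sigma$ by $p_n+q_n$ and use homogeneity and continuity.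

**Step 3: the whole quadrant.** The purpose is the right half of (2). Since $\mathrm{scl}$ is a pseudo-norm and $p+q$ is linear, $E$ is subadditive and positively homogeneous on the quadrant. Any $v$ in the quadrant is $\alpha e_++\beta e_x$ with $\alpha,\beta\ge0$ and $x\in\{a,b\}$. Then $Y(v)=\beta Y(e_x)$ and
$$E(v)\le\alpha E(e_+)+\beta E(e_x)\le\beta|E(e_x)|\le c_2|Y(v)|,\qquad c_2=1+\max_{x}\frac{|E(e_x)|}{|Y(e_x)|}.$$

## 5. Cutting surfaces along arcs

For the lower bound, let $p,q\ge0$ be integers, not both $0$. The chain $pc_a+qc_b$ is the sum of a list of $m=2(p+q)$ elements: $p$ copies of $a\tau$, $q$ copies of $b\tau$, and $p+q$ copies of $\tau^{-1}$. For $n\in N$ let $g_n$ be the infimum of $\mathrm{cl}$ in Definition 3; it is attained, being an infimum of integers. Lemma 1 gives a compact connected oriented surface $S$ of genus $g_n$ with $m$ boundary components and a map $S\to K(G,1)$ whose boundary represents the $n$-th powers of the listed elements, with $-\chi(S)=2g_n-2+m$.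

**Step 1: split $S$ into an $A$-part and a $B$-part.** Take as $K(G,1)$ a $K(A,1)$ and a $K(B,1)$ joined by an arc with midpoint $*$. By homotopy extension, let $\partial S$ be mapped by the standard loops, based on the $B$-side, so that $a\tau$ and $b\tau$ cross $*$ twice per period and $\tau^{-1}$ stays on the $B$-side. Make the map transverse to $*$ without changing it on $\partial S$. There are $2n(p+q)$ preimages of $*$ on $\partial S$, so the preimage of $*$ consists of $n(p+q)$ arcs and some circles.

Remove the circles one at a time. Delete an open annular neighborhood of the circle on which the map is the projection to a small subarc about $*$. Cap the two boundary circles with discs mapped to the points on either side of $*$ to which these circles go. Discard any closed component. If all components had boundary before, at most one closed component is created. The surgery raises $\chi$ by $2$, and a closed component has $\chi\le2$, so $\chi$ does not decrease. The final surface $S''$ has $\chi(S'')\ge\chi(S)$, the same boundary, no closed component, and only arcs over $*$. Cutting along these arcs gives $S_A,S_B$ with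
$$\chi(S'')=\chi(S_A)+\chi(S_B)-n(p+q),\tag{4}$$
and neither has a closed component, since such a component would be a closed component of $S''$.

**Step 2: the $B$-part.** The purpose is $\chi(S_B)\le0$. A boundary component of $S_B$ represents $\tau^{-n}$, or $\tau^k$ with $k\ge1$ if it alternates between arcs mapped to $*$ and segments of $\partial S$ running once around $\tau$. These elements are nontrivial, so no component is a disc.

**Step 3: the $A$-part.** The purpose is to describe its boundary. Every boundary component of $S_A$ alternates between arcs mapped to $*$ and segments of $\partial S$ running once, positively, around $a$ or $b$. So it represents a nonempty positive word in $a,b$. Altogether these words contain $np$ letters $a$ and $nq$ letters $b$. Nonempty positive words are nontrivial in $F\subset A$, so again no component is a disc and $\chi(S_A)\le0$.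

At this point (4) gives $2g_n-2+m\ge n(p+q)$, so $E(p,q)\ge0$. This is as far as counting discs goes. It cannot see $Y$, and we need $-\chi(S_A)$ to grow like $n|Y(p,q)|$. The natural next try is a function on $A$ that reads off $Y$. Suppose $f:A\to\mathbb R$ satisfies $|f(xy)-f(x)-f(y)|\le D$ and $f(x^n)=nf(x)$ (a homogeneous quasimorphism). If $f$ agreed with $Y\circ\mathrm{ab}$ on positive words, standard estimates would bound $|\sum_jY(\mathrm{ab}(W_j))|$ by $D\cdot(-\chi)$ for a connected surface that is not a disc and has boundary words $W_j$. But
$$n|f(hxh^{-1})-f(x)|=|f(hx^nh^{-1})-f(x^n)|\le2D+|f(h)+f(h^{-1})|=2D$$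
for all $n$, so $f$ is conjugation invariant. Hence $f(\varphi(a))=f(a)$, whereas $Y(\mathrm{ab}(\varphi(a)))=\lambda^{-1}Y(\mathrm{ab}(a))\ne Y(\mathrm{ab}(a))$. No such $f$ exists. The quantity to be bounded is not a function of the conjugacy classes of the boundary, and positivity of the words has to enter.

What works is to follow level lines of $X$ across the surface, starting at its boundary. Positivity means that $X$ increases along the boundary, and this will prevent the lines from ever returning there. The result to prove is:

**Proposition 2.** There is $c>0$ with the following property. Let $S$ be a compact connected oriented surface with nonempty boundary, not a disc, and $S\to K(A,1)$ a map whose boundary components, with boundary orientation, represent the conjugacy classes of nonempty positive words $W_1,\dots,W_b$. Then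
$$-\chi(S)\ge c\,\Big|\sum_jY(\mathrm{ab}(W_j))\Big|.$$

For instance, in Example 1, $a=[t,b]$, so $a$ bounds a one-holed torus, and so do its conjugates $\varphi^n(a)$; here $-\chi=1$ while $|Y(\mathrm{ab}(\varphi^n(a)))|=\lambda^{-n}$ decreases.

**Step 4: lower bound in (2), given Proposition 2.** Sum Proposition 2 over the components of $S_A$. The letter counts give $-\chi(S_A)\ge c\,n|Y(p,q)|$. With (4),
$$2g_n-2+m=-\chi(S)\ge-\chi(S'')\ge n(p+q)+cn|Y(p,q)|.$$
Divide by $2n$ and let $n\to\infty$ in $N$: $\mathrm{scl}(pc_a+qc_b)\ge\frac{p+q}2+\frac c2|Y(p,q)|$. By homogeneity and continuity this holds for all real $p,q\ge0$. So $c_1=c$ works in (2). The rest of the proof is Proposition 2.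

## 6. A tree of squares and its generic lines

Let $\bar P$ be the union of unit squares $Q_g$, $g\in F$, with the right edge of $Q_g$ glued to the left edge of $Q_{ga}$ and the top edge of $Q_g$ glued to the bottom edge of $Q_{gb}$, with the flat path metric. The adjacency graph of the squares is the Cayley tree of $F$. $F$ acts by $xQ_g=Q_{xg}$. Let $D:\bar P\to\mathbb R^2$ map $Q_g$ to $[0,1]^2+\mathrm{ab}(g)$ by translation, so $D(xz)=D(z)+\mathrm{ab}(x)$. Let $P=\bar P\setminus\{\text{vertices}\}$ and $T^\circ=(\mathbb R^2/\mathbb Z^2)\setminus0$.

**Example 6.** Walk around the top-right corner of $Q_1$: it is the top-left corner of $Q_a$, the bottom-left corner of $Q_{ab}$, the bottom-right corner of $Q_{aba^{-1}}$, and the top-right corner of $Q_{aba^{-1}b^{-1}}$. After a full turn we are in a new square with the same $D$-image. So infinitely many squares meet at a vertex, and $[a,b]$ fixes this vertex.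

**Lemma 5.** (a) $D:P\to\mathbb R^2\setminus\mathbb Z^2$ is a universal covering. (b) $\bar P$ is the metric completion of $P$ for the flat path metric. (c) $A$ acts on $\bar P$ by homeomorphisms extending the action of $F$, preserving the set of vertices, with
$$D\circ g=\Phi^{h(g)}D+w_g,\qquad w_g\in\mathbb Z^2\qquad(g\in A).\tag{5}$$

*Proof.* (a) $P$ consists of squares minus corners glued along open edges in a tree pattern, so it is simply connected. $F$ acts on it freely and properly discontinuously with quotient one square minus corners with opposite sides glued, that is, $T^\circ$. So $P\to T^\circ$ is the universal covering. It factors through $D$ and the covering $\mathbb R^2\setminus\mathbb Z^2\to T^\circ$, so $D$ is a covering.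

(b) Because $D$ distinguishes the corners of a square, a vertex $v$ is one corner of each square containing it. For $0<r\le1$, the points of these squares at Euclidean distance $<r$ from $v$ lie on no edge missing $v$. So a path from $v$ can leave this set only after covering length $r$: the set is the open $r$-ball about $v$, and distinct vertices have distance at least $1$. The metrics agree: a path of finite length through vertices changes vertices finitely often, and near a vertex it can be pushed off along a circular arc of small radius and finite angle, so distances measured in $P$ and in $\bar P$ coincide on $P$.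

Now let $(z_n)$ be Cauchy in $P$. The distance $d(z_n)$ to the nearest vertex converges, to $d$ say. If $d=0$, then eventually $z_n$ is within $\frac18$ of a vertex $v_n$ and the $z_n$ are within $\frac18$ of each other, so the $v_n$ agree, and $z_n\to v$, their common value. If $d>0$, take $n$ large, so that $d(z_n)>d/2$ and all later $z_{n'}$ are within $d/8$ of $z_n$. A straight segment from $D(z_n)$ of length $<d/2$ lifts from $z_n$; it cannot hit $\mathbb Z^2$, since the lift would reach a vertex. So the disc of radius $d/2$ about $D(z_n)$ lies in $\mathbb R^2\setminus\mathbb Z^2$ and lifts to a disc through $z_n$, which contains every path from $z_n$ of length $<d/2$. In this disc $(z_{n'})$ converges because $(D(z_{n'}))$ does. Since every vertex is a limit of points of $P$, $\bar P$ is the completion.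

(c) $\Phi$ induces a homeomorphism of $T^\circ$. Lift it to $\hat t:P\to P$. The maps $D\hat t$ and $\Phi D$ agree modulo $\mathbb Z^2$, so $D\hat t=\Phi D+\text{const}$ with constant in $\mathbb Z^2$. Conjugation by $\hat t$ is an automorphism of the deck group $F$. Comparing $D(\hat txz)=D(\hat tz)+\Phi\,\mathrm{ab}(x)$ with $D\big((\hat tx\hat t^{-1})\hat tz\big)=D(\hat tz)+\mathrm{ab}(\hat tx\hat t^{-1})$, we see that it induces $\Phi$ on $\mathbb Z^2$. By Nielsen's theorem $\hat tx\hat t^{-1}=y\varphi(x)y^{-1}$ for some $y\in F$. Replace $\hat t$ by $y^{-1}\hat t$; then $\hat tx\hat t^{-1}=\varphi(x)$. Since $\hat t$ is locally affine with linear part $\Phi$, it is bi-Lipschitz, and by (b) it extends to $\bar P$, mapping vertices to vertices. So $A$ acts, with $t$ acting as $\hat t$, and (5) holds. $\square$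

Write $X(z),Y(z)$ for $X(D(z)),Y(D(z))$. By (5), $g\in A$ scales $X$ by $\lambda^{h(g)}>0$ and $Y$ by $\lambda^{-h(g)}$, up to added constants.

**Definition 6 (generic lines).** A generic line is a component $L$ of $\{z\in\bar P:X(z)=c\}$ with $c\notin X(\mathbb Z^2)$. It contains no vertex.

**Example 7.** For the figure-eight matrix take $c=\frac12\notin\mathbb Z+g\mathbb Z$. The line $gx+y=\frac12$ cuts $Q_1$ from the point $(0,\frac12)$ of its left edge to the point $(\frac1{2g},0)$ of its bottom edge. So the generic line through this segment runs through $Q_{a^{-1}},Q_1,Q_{b^{-1}}$ in succession.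

The line $\{X=c\}$ in $\mathbb R^2\setminus\mathbb Z^2$ is simply connected, so the covering $D$ maps $L$ homeomorphically onto it; in particular $D$ is injective on $L$. Since $X(e_a),X(e_b)\ne0$, the line is not parallel to square sides. So it crosses each unit square it meets in one segment between interior points of two different edges. Hence the squares met by $L$ are pairwise distinct and form a bi-infinite path in the tree, each met in one segment. Since $\lambda X(\mathbb Z^2)=X(\Phi\mathbb Z^2)=X(\mathbb Z^2)$, (5) shows that $A$ permutes generic lines. Distinct generic lines are disjoint.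

**Lemma 6.** A generic line $L\subset\{X=c\}$ separates $\bar P$ into two connected sides $L^-,L^+$. Near $L$ they are given by $X<c$ and $X>c$.

*Proof.* Each square on $L$ is cut into a piece $X<c$ (sign $-$) and a piece $X>c$ (sign $+$). A square off $L$ is joined in the tree to the squares on $L$ through an edge of a square on $L$ that $L$ does not cross (else the next square would be on $L$). This edge lies in one piece; give the square the sign of that piece. We check that signs agree where squares meet. On an edge shared by two squares on $L$: these are consecutive on $L$, and the sign is that of $X-c$ in both. On an edge shared by a square on $L$ and one off $L$: by definition. On an edge shared by two squares off $L$: they hang on the same edge of the same square on $L$. At a shared vertex $v$: the squares containing $v$ are connected by a chain of squares sharing edges that contain $v$, and along such an edge the two signs at $v$ agree by the previous cases.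

So there is a sign function on $\bar P\setminus L$. It is locally constant on $P\setminus L$. About a vertex $v$, a ball of radius less than $\frac12$ and less than the Euclidean distance from $D(v)$ to $\{X=c\}$ avoids $L$. It is a union of convex sectors containing $v$, each in one piece, so the sign is constant on it. Thus the two sides are open. Each is connected: pieces of the same sign in consecutive squares on $L$ share part of an edge, and squares off $L$ are connected to pieces through the tree. The last claim is clear from the construction. $\square$

## 7. Tight paths and triangles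

**Definition 7 (tight paths).** A saddle connection is a path between vertices, without interior vertices, that $D$ maps injectively to a straight segment. Its $D$-vector is in $\mathbb Z^2\setminus0$, so $X$ is strictly monotone on it. A tight path is a finite concatenation of saddle connections, possibly empty (a constant path at a vertex), that meets every generic line at most once.

**Example 8.** Let $q_0$ be the bottom-left corner of $Q_1$. The bottom edge of $Q_1$ joins $q_0$ to $aq_0$, the left edge joins $q_0$ to $bq_0$. Running along the bottom edge of $Q_1$ and back is not tight. The path $q_0\to aq_0\to ab^{-1}q_0$ along two square sides is tight, although $X$ first increases and then decreases. Indeed, its second side separates $Q_{ab^{-1}}$ from $Q_{ab^{-1}a^{-1}}$. A generic line meeting both sides would run through $Q_{b^{-1}},Q_1,Q_a,Q_{ab^{-1}},Q_{ab^{-1}a^{-1}}$, so it would cross the bottom and right edges of $Q_1$. But $X<X(e_a)$ at interior points of the bottom edge and $X>X(e_a)$ at interior points of the right edge.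

By (5) $A$ maps tight paths to tight paths. Where a tight path meets a generic line $L$, it does so in the interior of a saddle connection, where $X$ is strictly monotone, so it crosses $L$. Hence:
$$L\text{ meets a tight path from }p\text{ to }p'\iff L\text{ separates }p\text{ from }p'.\tag{6}$$

**Lemma 7.** (a) Any two vertices are joined by a tight path. (b) For a positive word $W=x_1\cdots x_k$ the concatenation $\gamma_W$ of the edges $q_0\to x_1q_0\to x_1x_2q_0\to\dots\to Wq_0$, with $D$-vectors $e_{x_1},\dots,e_{x_k}$, is tight, and $X$ increases along it.

*Proof.* (b) The edges are translates of the edges from $q_0$ to $aq_0$ and $bq_0$. As $X(e_a),X(e_b)>0$, $X$ is strictly increasing along $\gamma_W$, so it takes each value at most once.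

(a) Let $p\ne p'$. Let $U$ be the union of the finitely many squares along the tree path from a square containing $p$ to one containing $p'$, and $\sigma$ a shortest path in $U$ from $p$ to $p'$. It is injective. Away from vertices $U$ is locally a plane or a half-plane, so $\sigma$ is straight there. It visits each of the finitely many vertices at most once. So $\sigma$ is a finite concatenation of saddle connections. For a generic line $L$, the squares of $U$ met by $L$ form the intersection of two paths in a tree, hence are consecutive, and $L\cap U$ is empty or one straight segment. Suppose $\sigma$ met $L$ in $z\ne z'$. The part of $\sigma$ between them has length at least $|D(z)-D(z')|$, which is the length of the part of $L\cap U$ between them. By minimality equality holds, so $D$ maps this part of $\sigma$ onto a segment in $\{X=c\}$. This contradicts strict monotonicity of $X$ on saddle connections. $\square$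

Parametrize tight paths by the measure $m=|dX|$. Then $X$ is piecewise linear with slopes $\pm1$. Call a point generic if it lies on a generic line. All but countably many points of a tight path are generic, because $X$ is strictly monotone on each of its finitely many saddle connections and $X(\mathbb Z^2)$ is countable.

**Lemma 8 (triangles).** Let $p_1,p_2,p_3$ be vertices (not necessarily distinct), joined by tight paths $\sigma_{12},\sigma_{23},\sigma_{13}$. Every generic line meets exactly $0$ or $2$ of these paths. For generic $z$ on one of them, let $\iota(z)$ be the point where its line meets the other. There is $r_1\ge0$ such that the generic points of $\sigma_{12}$ at $m$-distance $<r_1$ from $p_1$ are paired with points of $\sigma_{13}$, and those at distance $>r_1$ with points of $\sigma_{23}$. On distance $<r_1$, $\iota$ matches points of $\sigma_{12}$ and $\sigma_{13}$ at equal $m$-distance from $p_1$. Moreover $X(\iota z)=X(z)$. The same holds for the other choices of indices.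

**Example 9.** Take $p_1=q_0$, $p_2=aq_0$, $p_3=abq_0$, the bottom-left, bottom-right and top-right corners of $Q_1$, joined by the bottom edge, the right edge and the diagonal of $Q_1$. Lines with $0<X<X(e_a)$ pair the bottom edge with the diagonal, and lines with $X(e_a)<X<X(e_a)+X(e_b)$ pair the right edge with the diagonal. Here $r_1=X(e_a)$, which is the whole of $\sigma_{12}$, and $r_2=0$.

*Proof of Lemma 8.* A line separates an even number of the three pairs of vertices, so the first claim follows from (6).

Let a generic point $z$ precede a generic point $z'$ on $\sigma_{12}$, oriented from $p_1$, with lines $L,L'$; these are distinct by tightness. Now $z'$ is on the $p_2$-side of $L$, and $L'$ is connected and disjoint from $L$, so $L'$ is in the $p_2$-side of $L$. Thus the $p_1$-side of $L$, which is connected and contains $p_1$, misses $L'$ and is contained in the $p_1$-side of $L'$. The inclusion is strict, as $z$ is in the $p_1$-side of $L'$ only. Suppose $L$ separated $p_2$ from $\{p_1,p_3\}$ and $L'$ separated $p_1$ from $\{p_2,p_3\}$. Then $p_3$ would be in the $p_1$-side of $L$, hence of $L'$, a contradiction. So on $\sigma_{12}$ the lines of type $p_1|p_2p_3$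 come first. Let $r_1$ be the supremum of the $m$-distances of their points from $p_1$, or $0$ if there are none. Define $r_1'$ likewise on $\sigma_{13}$.

On both paths, the points on lines of type $p_1|p_2p_3$ are ordered by strict inclusion of the $p_1$-sides of their lines. So $\iota$ is an order-preserving bijection between these points of $\sigma_{12}$ and of $\sigma_{13}$. Discarding a last point if there is one, we get an order-preserving bijection between co-countable subsets of $(0,r_1)$ and $(0,r_1')$. These are dense, so it extends uniquely to an increasing homeomorphism. Since $z$ and $\iota(z)$ lie on one line, $X(\iota z)=X(z)$, and by continuity the extension preserves $X$. As $X$ is piecewise linear with slopes $\pm1$ on both paths, the homeomorphism is locally affine with slope $1$ off finitely many points. It has limit $0$ at $0$, so it is the identity, and $r_1=r_1'$. $\square$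

Note that the points of $\sigma_{12}$ at distance $r_1$ from $p_1$ and at distance $r_2$ from $p_2$ coincide, so each path has one threshold point. Also:
$$\text{along }p_1\to p_2\to p_3\to p_1,\text{ the signs of }dX\text{ at }z\text{ and at }\iota(z)\text{ are opposite.}\tag{7}$$
Indeed, near $z$ and $\iota(z)$ the function $X$ is the same function of the distance from the common endpoint of the two paths, and exactly one of the two paths is oriented away from it.

## 8. Rectangles without lattice points

**Lemma 9.** There is $C_1$ such that every open rectangle $\{x_0<X<x_0+w,\ y_0<Y<y_0+k\}$ with $wk\ge C_1$ contains a point of $\mathbb Z^2$.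

*Proof.* Choose $R$ such that every open rectangle with both sides $\ge R$ in $(X,Y)$-coordinates contains a lattice point. The map $\Phi^n$ preserves $\mathbb Z^2$ and changes the sides to $\lambda^nw,\lambda^{-n}k$. Choose $n\in\mathbb Z$ with $\sqrt{wk/\lambda}\le\lambda^nw<\sqrt{wk\lambda}$, which is possible because the bounds have ratio $\lambda$. Then $\lambda^{-n}k=wk/(\lambda^nw)\ge\sqrt{wk/\lambda}$. So $C_1=\lambda R^2$ works. $\square$

## 9. Surfaces with positive boundary

This section proves Proposition 2. The plan is to cut the boundary of $S$ into at most a constant times $b-\chi(S)$ pieces, each of which flows along generic lines into $S$ forever. Along the way a piece shrinks; seen in $\bar P$ it becomes flat in the $Y$-direction, and no lattice point can lie between the piece and its flat image. By Lemma 9 the piece then has bounded $Y$-increment.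

**Step 1: triangulate with few triangles.** The purpose is a combinatorial model whose size is linear in $b$ and $-\chi(S)$. Let $S$ have genus $g$. The polygon (1), with $b$ in place of $m$, has $4g+3b-2$ sides, which is at least $3$ because $S$ is not a disc. Cut it by diagonals into
$$f=4g+3b-4=b-2\chi(S)$$
triangles. This is a $\Delta$-complex structure on $S$ with exactly one vertex and one boundary edge on each boundary component and no other vertices.

**Step 2: put tight paths on the edges.** The purpose is to transport generic lines to $S$. Let $\tilde S$ be the universal cover and $\psi:\pi_1(S)\to A$ the induced map. For each $j$ choose a lift $\tilde v_j$ of the $j$-th vertex. The lifted boundary edge from $\tilde v_j$, in boundary orientation, ends at $\gamma_j\tilde v_j$ with $\psi(\gamma_j)=k_jW_jk_j^{-1}$ for some $k_j\in A$. Put $\nu(\tilde v_j)=k_jq_0$ and extend $\nu$ equivariantly to all vertices of $\tilde S$, which is possible because $\pi_1(S)$ acts freely. To this boundary edge assign the tight path $k_j\gamma_{W_j}$, which runs from $k_jq_0$ to $k_jW_jq_0=\psi(\gamma_j)\nu(\tilde v_j)$. To a chosen lift of each interior edge assign any tight path between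 the $\nu$-images of its endpoints (Lemma 7(a)). Extend by $\sigma_{\gamma\tilde e}=\psi(\gamma)\sigma_{\tilde e}$. Use the chosen lifts to parametrize the edges of $S$ by intervals with the measure $m$, possibly of length $0$ for interior edges.

**Step 3: define the map that follows lines across triangles.** A *side* is a triangle of $S$ together with one of its three edges; it carries a copy of that edge's interval. There are $3f$ sides. Of these, $b$ are boundary sides; let $\mathcal B$ be their union. Apply Lemma 8 to the lifts of triangles to $\tilde S$. It is $A$-equivariant, so it gives on each side one threshold point (possibly an endpoint), and a pairing $\hat\iota$, defined off endpoints and thresholds, between open subintervals of different sides of the same triangle. In lifts $\hat\iota$ is an $m$-isometry preserving $X$, and on generic points it moves along generic lines. Let $\kappa$ exchange the two sides of each interior edge, as the identity on the interval. Put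
$$\hat T=\kappa\hat\iota\qquad\text{wherever }\hat\iota(z)\notin\mathcal B.$$
As $\hat\iota$ and $\kappa$ are involutions, $\hat T$ is injective. Its image is disjoint from $\mathcal B$ and consists of interior points of sides.

**Step 4: lines from the boundary never return to it.** For generic $z$ on a side let $\varepsilon(z)=\pm$ be the sign of $dX$ along the boundary orientation of its triangle. It is well defined because $A$ preserves the sign of $dX$. By (7), $\varepsilon(\hat\iota z)=-\varepsilon(z)$. Also $\varepsilon(\kappa z)=-\varepsilon(z)$, because the two triangles at an edge of the oriented surface $S$ induce opposite orientations on it. So $\varepsilon(\hat Tz)=\varepsilon(z)$. On $\mathcal B$ we have $\varepsilon=+$, because $X$ increases along $k_j\gamma_{W_j}$. Hence for generic $z\in\mathcal B$, $\varepsilon=+$ along the $\hat T$-orbit, while $\varepsilon(\hat\iota\hat T^kz)=-$. So $\hat\iota\hat T^kz\notin\mathcal B$. For non-generic $z$ the same holds: if $\hat\iota\hat T^k$ is defined near $z$, it is continuous there with values in a single side, and nearby generic points show that this side is not in $\mathcal B$. Thus the orbit of an interior point of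 a boundary side is infinite unless it reaches a threshold.

**Step 5: cut the boundary into few pieces, each with shrinking images.** Suppose $\hat T^kz=\hat T^lz'$ with $z,z'\in\mathcal B$ and $k\le l$. Injectivity gives $z=\hat T^{l-k}z'$. The image of $\hat T$ misses $\mathcal B$, so $k=l$ and $z=z'$. Therefore each threshold is reached from at most one point of $\mathcal B$. Remove from $\mathcal B$ the endpoints and these at most $3f$ points. There remain at most $b+3f$ open intervals $J$. On each of them all $\hat T^k$ are defined, and $\hat T^k$ is a continuous scaling into a single side: inductively $\hat T^kJ$ is an interval without thresholds. The intervals $\hat T^kJ$, $k\ge0$, are pairwise disjoint by the same argument. Since the total measure of all sides is finite,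
$$m(\hat T^kJ)\to0.\tag{8}$$

**Step 6: lift the orbit of $J$ to $\bar P$.** The purpose is to see that $\hat T^kJ$ becomes flat. Let $J$ be on the $j$-th boundary side. Follow the lines in $\tilde S$ from the chosen lift of the boundary edge, and apply $k_j^{-1}$ to the resulting intervals in $\bar P$. We get $J^0\subset\gamma_{W_j}$ and intervals $J^k\subset g_k\sigma_{\epsilon_k}$, where $\epsilon_k$ is one of the finitely many chosen lifted edges, $g_k\in A$, and $g_k^{-1}J^k$ is $\hat T^kJ$ in the chosen parametrization. For generic $z\in J^0$ the corresponding point $z^k\in J^k$ is on the same generic line as $z$. The correspondence $J^0\to J^k$ is a homeomorphism preserving $X$ and $m$. So $m(\hat T^kJ)=\lambda^{-h(g_k)}m(J^0)$, and (8) gives $h(g_k)\to\infty$.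

Since $X$ increases along $J^0$, the sets $D(J^0)$ and $D(J^k)$ are graphs $Y=Y_0(x)$ and $Y=Y_k(x)$ of continuous functions over one interval $x_1<x<x_2$ of $X$-values. Let
$$C_0=\max\big(|Y(e_a)|/X(e_a),\,|Y(e_b)|/X(e_b)\big)>0.$$
As $J^0\subset\gamma_{W_j}$, $Y_0$ is $C_0$-Lipschitz. Let $\kappa_0$ be the maximum of $|Y(v)|/|X(v)|$ over the vectors $v$ of saddle connections in the finitely many chosen paths. The $Y$-oscillation of $g_k^{-1}J^k$ is at most $\kappa_0\lambda^{-h(g_k)}m(J^0)$, and $g_k$ scales $Y$ by $\lambda^{-h(g_k)}$. So
$$\operatorname{osc}Y_k\le\kappa_0\lambda^{-2h(g_k)}m(J^0)\longrightarrow0.\tag{9}$$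

**Step 7: no lattice point lies strictly between the graphs.** Suppose $(x_*,y_*)$, in $(X,Y)$-coordinates, is a point of $\mathbb Z^2$ with $x_1<x_*<x_2$ and $Y_0(x_*)<y_*<Y_k(x_*)$; the case $Y_k(x_*)<y_*<Y_0(x_*)$ is symmetric. For small $\delta$ we have $Y_0<y_*<Y_k$ on $|x-x_*|<\delta$. Put
$$\Omega=\{|x-x_*|<\delta,\ Y_0(x)\le y\le Y_k(x)\}.$$
Bounded regions contain finitely many lattice points, and by injectivity of $X$ on $\mathbb Z^2$ no other lattice point has $X=x_*$. So for $\delta$ small $(x_*,y_*)$ is the only lattice point in $\Omega$. It is on neither graph, so $J^0,J^k$ have no vertices over $|x-x_*|<\delta$. Let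
$$\Omega_1=\Omega\setminus\{(x,y_*):x\ge x_*\},\qquad\Omega_2=\Omega\setminus\{(x,y_*):x\le x_*\}.$$
Both contain both graphs and lie in $\mathbb R^2\setminus\mathbb Z^2$. Both are simply connected. To see this for $\Omega_1$, rescale vertically so that $Y_0,y_*,Y_k$ become $-1,0,1$; then $\Omega_1$ is $(x_*-\delta,x_*+\delta)\times[-1,1]$ minus a horizontal slit running from $x=x_*$ to the right end, and it can be contracted by pushing leftward into $x<x_*$ and then to a point. $\Omega_2$ is the mirror image.

Let $s_i:\Omega_i\to P$ be the lift through the covering $D:P\to\mathbb R^2\setminus\mathbb Z^2$ that extends $J^0$ on the lower graph. Take $x<x_*$ with $x\notin X(\mathbb Z^2)$. The vertical segment of $\Omega_1$ over $x$ is in the line $X=x$, so $s_1$ maps it into the generic line through the point $z\in J^0$ over $x$. That line contains $z^k$, whose image under $D$ is $(x,Y_k(x))$, and $D$ is injective on the line. So $s_1(x,Y_k(x))=z^k$. By uniqueness of lifts, $s_1$ equals $J^k$ on the whole upper graph. In the same way, using $x>x_*$, $s_2$ equals $J^k$ on the upper graph. So $s_1$ and $s_2$ agree on both graphs.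

Now take a loop from $(x_*,Y_0(x_*))$ to $(x_*,Y_k(x_*))$ through $\Omega_1\cap\{x\le x_*\}$ and back through $\Omega_2\cap\{x\ge x_*\}$. Lifting the first part by $s_1$ and the second by $s_2$ gives a closed loop in $P$. Since $P$ is simply connected, the loop is null-homotopic in $\mathbb R^2\setminus\mathbb Z^2$. But it can be chosen to wind once around $(x_*,y_*)$, a contradiction.

**Step 8: the $Y$-increment over $J$ is bounded.** Let $H=|Y_0(x_2^-)-Y_0(x_1^+)|$ and assume $H>0$. By (9) choose $k$ with $\operatorname{osc}Y_k\le H/8$, and put $y_0=\inf Y_k$. At one of the two ends $|Y_0-y_0|\ge H/2$. Since $H\le C_0(x_2-x_1)$, we have $H/(4C_0)\le x_2-x_1$. On the interval of length $H/(4C_0)$ adjacent to this end, $|Y_0-y_0|\ge\frac H2-C_0\cdot\frac H{4C_0}=\frac H4$, with constant sign. We know $y_0\le Y_k\le y_0+\frac H8$. If $Y_0\ge y_0+\frac H4$ there, the open rectangle $y_0+\frac H8<y<y_0+\frac H4$ over this interval is strictly between the graphs. If $Y_0\le y_0-\frac H4$ there, the open rectangle $y_0-\frac H4<y<y_0$ is. By Step 7 it contains no lattice point. Its width is $H/(4C_0)$ and its height at least $H/8$, so Lemma 9 gives $H^2/(32C_0)<C_1$, that is,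
$$H<H_0:=\sqrt{32\,C_0C_1},$$
a constant depending only on $\Phi$ (with $X,Y$ fixed).

**Step 9: add up.** $Y(\mathrm{ab}(W_j))$ is the total $Y$-increment along $\gamma_{W_j}$, and the intervals $J^0$ for the $j$-th boundary side fill $\gamma_{W_j}$ up to finitely many points. So $\sum_jY(\mathrm{ab}(W_j))$ is the sum of the signed $Y$-increments over all $J$, and
$$\Big|\sum_jY(\mathrm{ab}(W_j))\Big|\le(b+3f)H_0=(4b-6\chi(S))H_0.\tag{10}$$
If $\chi(S)<0$, then $b\le2-\chi(S)\le-3\chi(S)$, and the right side is at most $18H_0\,(-\chi(S))$. If $\chi(S)=0$, then $S$ is an annulus. Apply (10) to its $n$-fold covers, with boundary words $W_j^n$: $n|\sum_jY(\mathrm{ab}(W_j))|\le8H_0$ for all $n$, so the sum is $0$. Hence Proposition 2 holds with $c=1/(18H_0)$. $\square$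

With Section 5, Step 4, this gives the left half of (2). Section 4 gave the right half and Lemma 4 independence. So Theorem 1 is proved. $\blacksquare$

## 10. Once-punctured torus bundles and closed examples

**Corollary 3.** Not every $3$-manifold group is PQL. Let $M$ be the mapping torus of the once-holed torus with monodromy inducing $\Phi$ on $H_1$. Then $\pi_1(M)*\mathbb Z=\pi_1(M\,\natural\,(S^1\times D^2))$ is not PQL.

*Proof.* Such a monodromy exists, because $\Phi$ is a product of the matrices $R,L$, which are induced by Dehn twists. As in Example 5, Nielsen's theorem gives $\pi_1(M)\cong A$. Apply Theorem 1 with $B=\mathbb Z$; boundary connected sum gives the free product of fundamental groups. $\square$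

**Corollary 4.** There are closed orientable examples. If $DM$ is the double of $M$, then $\pi_1(DM\#(S^2\times S^1))$ is not PQL.

*Proof.* Folding gives a retraction $DM\to M$. So $G=\pi_1(M)*\mathbb Z$ is a retract of $G'=\pi_1(DM)*\mathbb Z=\pi_1(DM\#(S^2\times S^1))$: there are $i:G\to G'$ and $r:G'\to G$ with $ri=\mathrm{id}$. Homomorphisms do not increase $\mathrm{cl}$, so $\mathrm{scl}_{G'}(i(c))\le\mathrm{scl}_G(c)=\mathrm{scl}_G(ri(c))\le\mathrm{scl}_{G'}(i(c))$, and equality holds. Also $B_1^H(G)\to B_1^H(G')$ is injective, since $r$ induces a left inverse. So the rational plane $i(V)$ violates PQL in $G'$. $\square$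

**Corollary 5.** For every once-punctured torus bundle $M$ with monodromy of trace $>2$ and every group $B$ with an element of infinite order, $\pi_1(M)*B$ is not PQL.

*Proof.* By a classical fact, every $\Phi'\in SL_2(\mathbb Z)$ with $\operatorname{tr}\Phi'>2$ is conjugate in $SL_2(\mathbb Z)$ to a product of $L$'s and $R$'s containing both. Such a product $\Phi$ has positive entries. Choosing another basis of the free group, we may assume that the monodromy induces $\Phi$, so $\pi_1(M)\cong A$ by Nielsen's theorem, and Theorem 1 applies. (Corollaries 3 and 4 do not need this fact.) $\square$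

The argument does not decide whether $\pi_1(M)$ itself is PQL.
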